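# Twisting a squashed sphere with $SU(3)/T$: $\delta$-homogeneous manifolds that are neither normal homogeneous nor weakly symmetric

## 1. Killing fields on the squashed sphere $S^{2n+1}_t$

Let $S=S^{2n+1}\subset\mathbb C^{n+1}$ be the unit sphere, $n\ge 1$; the case to keep in mind is $n=2$, the sphere $S^5\subset\mathbb C^3$. Write $\langle u,v\rangle$ for the real inner product (the real part of the Hermitian one) and $e_0,\dots,e_n$ for the standard basis. At $z\in S$ every tangent vector is uniquely $isz+w$ with $s\in\mathbb R$ and $w$ complex-orthogonal to $z$, written $w\perp_{\mathbb C}z$. For $t>0$ let $S_t$ be $S$ with the metric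
$$|isz+w|^2=ts^2+|w|^2 .$$
So the circles $e^{i\theta}z$ have been shrunk ($t<1$) or stretched ($t>1$), and $S_1$ is round. The unitary group $U(n+1)$ acts on $S_t$ by isometries because it commutes with multiplication by $i$.

Each Hermitian matrix $H$ gives a Killing field $z\mapsto iHz$. Put $\mu=\langle Hz,z\rangle$. Then $iHz=i\mu z+i(Hz-\mu z)$ with $i(Hz-\mu z)\perp_{\mathbb C}z$, and $|Hz-\mu z|^2=\langle H^2z,z\rangle-\mu^2$. Hence
$$|iHz|_t^2=\langle H^2z,z\rangle-(1-t)\mu^2. \tag{1}$$

We ask, given a tangent vector $v$ at $e_0$, for a Killing field that equals $v$ at $e_0$ and is nowhere longer than there. Not every field through $v$ does this. For $v=ie_0$ take $H=\mathrm{diag}(1,0,\dots,0)$ and put $p=|z_0|^2\in[0,1]$; formula (1) gives $p-(1-t)p^2$, and for $t<\frac12$ the maximum is at $p=\frac1{2(1-t)}<1$, not at $e_0$. The choice $H=\mathbf 1$ has the same value at $e_0$ and constant length, so it is fine. For general $v$, notice that if $H$ satisfies a quadratic equation $H^2=\beta H-\kappa$, then (1) becomes $-\kappa+\beta\mu-(1-t)\mu^2$, a function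 of the single real number $\mu$, and it is concave when $t\le1$. We only have to place its critical point.

**Lemma 1.** Let $t\le 1$. For every $v\in T_{e_0}S_t$ there is a Hermitian $H$ with $iHe_0=v$ and $|iHz|_t\le|v|$ for all $z\in S$.

*Proof.* Let $v=ise_0+w$ and $\beta=2(1-t)s$. If $w\ne0$, let $u=-iw/|w|$, a unit vector with $u\perp_{\mathbb C}e_0$, and put
$$He_0=se_0+|w|u,\qquad Hu=|w|e_0+(\beta-s)u .$$
This $2\times2$ Hermitian block has trace $\beta$, so by Cayley–Hamilton it satisfies $H^2=\beta H-\kappa$, where $\kappa$ is its determinant. On the complex-orthogonal complement of $e_0,u$ let $H$ be multiplication by one of the two eigenvalues of the block; then $H^2=\beta H-\kappa$ on all of $\mathbb C^{n+1}$. If $w=0$, let $He_0=se_0$ and $H=\beta-s$ on $e_0^{\perp_{\mathbb C}}$; again $H^2=\beta H-\kappa$, now with $\kappa=s(\beta-s)$. In both cases $iHe_0=ise_0+w=v$. By (1), $|iHz|_t^2=-\kappa+\beta\mu-(1-t)\mu^2$, a concave function of $\mu\in\mathbb R$ with derivative $\beta-2(1-t)\mu$. At $z=e_0$ we have $\mu=s$ and the derivative vanishes, so the global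 maximum is there. $\square$

A numerical check: $t=\frac9{10}$, $v=ie_0+e_1$. Then $s=1$, $\beta=\frac15$, the block is $\begin{pmatrix}1&1\\1&-\frac45\end{pmatrix}$, $\kappa=-\frac95$, and the squared length is $\frac95+\frac15\mu-\frac1{10}\mu^2$. At $\mu=1$ it equals $1.9=t\cdot1^2+1=|v|^2$, and its derivative there is $\frac15-\frac15=0$.

Such fields control displacements.

**Lemma 2.** Let $N$ be a compact connected Riemannian manifold such that for each $x\in N$ and each unit $v\in T_xN$ there is a Killing field $X$ with $X(x)=v$ and $|X|\le1$ on $N$. Then for all $x,y\in N$ there is an isometry $f$ of $N$ with $f(x)=y$ and $\mathrm{dist}(z,f(z))\le\mathrm{dist}(x,f(x))$ for all $z\in N$.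

*Proof.* If $x=y$ take $f=\mathrm{id}$. Otherwise let $\ell=\mathrm{dist}(x,y)$, let $\gamma$ be a unit speed minimal geodesic from $x$ to $y$, and take $X$ with $X(x)=\gamma'(0)$, $|X|\le1$. The flow of $X$ consists of isometries preserving $X$, so $|X|$ is constant along orbits. Hence $|X|^2$ is maximal at every point of the orbit of $x$, and for a Killing field $\nabla_XX=-\frac12\mathrm{grad}|X|^2$, which is $0$ there. So the orbit of $x$ is a geodesic, with initial velocity $\gamma'(0)$; it is $\gamma$. The time-$\ell$ flow map $f$ satisfies $f(x)=y$. For any $z$ the orbit segment from $z$ to $f(z)$ has length $\ell|X(z)|\le\ell$, so $\mathrm{dist}(z,f(z))\le\ell=\mathrm{dist}(x,f(x))$. $\square$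

Since $U(n+1)$ is transitive on $S$, Lemma 1 holds at every point, and Lemma 2 applies to $S_t$ for all $t\le1$.

The sphere $S_t$ also has isometries that reverse directions. Given $v=ise_0+w$ at $e_0$, choose a unitary basis $e_0,f_1,\dots,f_n$ with $w=|w|f_1$, and let $\varphi(z_0e_0+\sum z_jf_j)=\bar z_0e_0-\sum\bar z_jf_j$. This map is antilinear and norm preserving, and $\varphi(iz)=-i\varphi(z)$, so it preserves the splitting of tangent vectors and is an isometry of $S_t$. It fixes $e_0$, sends $ise_0$ to $-ise_0$ and $w$ to $-w$. So every $v$ is reversed by an isometry fixing its foot point, for every $t>0$.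

## 2. $\delta$-homogeneous, normal homogeneous, weakly symmetric

**Definition.** An isometry $f$ of a metric space $(M,\mathrm{dist})$ is a *$\delta$-translation* if it attains its maximal displacement at some point $x$: $\mathrm{dist}(x,f(x))\ge\mathrm{dist}(z,f(z))$ for all $z$. The space is *$\delta$-homogeneous* if for every $x,y$ there is an isometry $f$ with $f(x)=y$ that attains its maximal displacement at $x$. A Riemannian manifold is $\delta$-homogeneous if it is so for its intrinsic distance.

A rotation of the round unit $S^2$ through an angle $\theta\in(0,\pi]$ moves a point at angular distance $\psi$ from the axis along an arc of length $\theta\sin\psi\le\theta$, and moves equatorial points by exactly $\theta$; it is a $\delta$-translation, though it fixes the poles. A nontrivial rotation of the Euclidean plane is not one, as its displacement is unbounded. Section 1 showed that $S_t$ is $\delta$-homogeneous for $t\le1$.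

**Definition.** A Riemannian manifold is *weakly symmetric* if any two of its points are interchanged by an isometry.

**Lemma 3.** A compact connected Riemannian manifold is weakly symmetric iff every tangent vector $v$, at any point $o$, is sent to $-v$ by an isometry fixing $o$.

*Proof.* Suppose $M$ is weakly symmetric. By linearity we may take $v\in T_oM$ a unit vector. Let $\gamma$ be the geodesic with $\gamma'(0)=v$ and let $2\varepsilon>0$ be less than the injectivity radius. An isometry interchanging $\gamma(-\varepsilon)$ and $\gamma(\varepsilon)$ reverses the unique minimal geodesic between them; so it fixes $o$ and sends $v$ to $-v$. Conversely, join $x\ne y$ by a minimal geodesic; an isometry that fixes its midpoint and reverses its velocity there interchanges $x$ and $y$. (For $x=y$ take the identity.) $\square$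

So $S_t$ is weakly symmetric for every $t>0$.

**Definition.** A homogeneous Riemannian manifold $(M,g)=G'/H'$ is *normal homogeneous* if $G'$ is a Lie group acting transitively and isometrically on $M$, $\mathfrak g'$ carries an $\mathrm{Ad}(G')$-invariant inner product $\langle\cdot,\cdot\rangle$, and $g$ is induced by the restriction of $\langle\cdot,\cdot\rangle$ to the orthogonal complement $\mathfrak m'$ of $\mathfrak h'$ in $\mathfrak g'$, identified with the tangent space at the base point. Equivalently, $G'\to G'/H'$ is a Riemannian submersion for the bi-invariant metric on $G'$ given by $\langle\cdot,\cdot\rangle$.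

For $X$ in the Lie algebra of a group acting on $M$ let $X^*$ be its Killing field. It is convenient to describe a metric by its inverse $g^{-1}$, a positive definite element of $S^2T_yM$ at each $y$: if $(v_i)$ is an orthonormal basis of $T_yM$, then $g^{-1}=\sum v_i\otimes v_i$.

**Lemma 4.** Let $G'$ act transitively and isometrically on $(M,g)$, let $\langle\cdot,\cdot\rangle$ be an $\mathrm{Ad}(G')$-invariant inner product on $\mathfrak g'$ and $(e_i)$ an orthonormal basis. If $g$ is the normal metric of $\langle\cdot,\cdot\rangle$, then $\sum e_i^*\otimes e_i^*=g^{-1}$ at every point. Conversely, if this holds at one point $y_0$, then $g$ is the normal metric, with $y_0$ as base point.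

*Proof.* The sum does not depend on the orthonormal basis. At the base point $y_0$ take a basis adapted to $\mathfrak h'\oplus\mathfrak m'$: elements of $\mathfrak h'$ vanish at $y_0$, and $\mathfrak m'\to T_{y_0}M$ is an isometry for the normal metric. So the sum at $y_0$ is the inverse of the normal metric. This gives the converse, because both metrics are $G'$-invariant and agree at $y_0$. It gives the first claim at $y_0$. At $ay_0$, $a\in G'$, we have $e_i^*(ay_0)=da\big((\mathrm{Ad}(a^{-1})e_i)^*(y_0)\big)$, and $(\mathrm{Ad}(a^{-1})e_i)$ is again an orthonormal basis; so the sum at $ay_0$ is the image of $g^{-1}_{y_0}$ under $da$, which is $g^{-1}_{ay_0}$. $\square$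

For example, on the round $S^m\subset\mathbb R^{m+1}$ the rotation fields $x_ie_j-x_je_i$, $i<j$, satisfy $\sum_{i<j}(x_iu_j-x_ju_i)^2=|x|^2|u|^2-\langle x,u\rangle^2=|u|^2$ for $u\perp x$, $|x|=1$. So the sum is the inverse metric, and round spheres are normal homogeneous under $SO(m+1)$.

**Lemma 5.** Let a compact Lie group $G$ act isometrically on $(M,g)$ so that $\mathfrak g\to\{\text{Killing fields}\}$ is injective. Suppose $(M,g)$ is normal homogeneous under $G'$, and every Killing field coming from $\mathfrak g'$ comes from $\mathfrak g$. Then there is a positive semidefinite, $\mathrm{Ad}(G)$-invariant $\bar C\in S^2\mathfrak g$ that evaluates to $g^{-1}$ at every point.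

*Proof.* Let $C\in S^2\mathfrak g$ be the image of $\sum e_i\otimes e_i$ under $\mathfrak g'\to\mathfrak g$. It is positive semidefinite and, by Lemma 4, evaluates to $g^{-1}$ everywhere. Since $(\mathrm{Ad}(a)X)^*(y)=da\big(X^*(a^{-1}y)\big)$ and $g^{-1}$ is $G$-invariant, $\mathrm{Ad}(a)C$ also evaluates to $g^{-1}$ everywhere, for each $a\in G$. Take $\bar C=\int_G\mathrm{Ad}(a)C\,da$ with normalized Haar measure. $\square$

Now apply this to $S_t$. Let $C_1=\sum b\otimes b$ over a $(-\mathrm{tr})$-orthonormal basis of $\mathfrak{su}(n+1)$. Take the basis to contain $(E_{j0}-E_{0j})/\sqrt2$ and $i(E_{j0}+E_{0j})/\sqrt2$ for $1\le j\le n$, whose values at $e_0$ are $e_j/\sqrt2$ and $ie_j/\sqrt2$. The remaining basis elements are block diagonal; among them take the unit multiple of $i(E_{00}-\frac1{n+1}\mathbf 1)$, whose squared norm is $1-\frac1{n+1}=\frac n{n+1}$ and whose value at $e_0$ is $\frac n{n+1}ie_0$. The others are block diagonal and orthogonal to it, so they are $iH$ with $\langle He_0,e_0\rangle=0$, and they vanish at $e_0$. Hence $c_0\,i\mathbf 1\otimes i\mathbf 1+c_1C_1$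 has at $e_0$ the value
$$\Big(c_0+\tfrac{n}{n+1}c_1\Big)\,ie_0\otimes ie_0+\tfrac{c_1}2\sum_{j=1}^n(e_j\otimes e_j+ie_j\otimes ie_j), \tag{2}$$
while the inverse metric of $S_t$ at $e_0$ is $\frac1t\,ie_0\otimes ie_0+\sum_j(e_j\otimes e_j+ie_j\otimes ie_j)$. The two agree iff
$$c_1=2,\qquad \frac1t=c_0+\frac{2n}{n+1}. \tag{3}$$

**Lemma 6.** $S_t$ is normal homogeneous under some Lie group acting through $U(n+1)$ iff $t\le\frac{n+1}{2n}$. For such $t$ put $c_0=\frac1t-\frac{2n}{n+1}$ and take $G_1=U(n+1)$ with the invariant inner product that is $\frac12(-\mathrm{tr})$ on $\mathfrak{su}(n+1)$ and has $|i\mathbf 1|^2=1/c_0$, $i\mathbf 1\perp\mathfrak{su}(n+1)$, if $c_0>0$; or $G_1=SU(n+1)$ with $\frac12(-\mathrm{tr})$ if $c_0=0$. Then $A\mapsto Ae_0$ is a Riemannian submersion $G_1\to S_t$.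

*Proof.* For $t\le\frac{n+1}{2n}$ the sum over an orthonormal basis of $\mathfrak g_1$ is $c_0\,i\mathbf 1\otimes i\mathbf 1+2C_1$, which evaluates to the inverse metric at $e_0$ by (2), (3). As $G_1$ is transitive on $S$, Lemma 4 applies. Conversely, by Lemma 5 with $G=U(n+1)$ there is an invariant $\bar C\ge0$. Viewed through an invariant inner product it is a symmetric operator commuting with $\mathrm{Ad}(G)$, so its eigenspaces are submodules; $\mathbb Ri\mathbf 1$ and $\mathfrak{su}(n+1)$ are irreducible and inequivalent, so $\bar C=c_0\,i\mathbf 1\otimes i\mathbf 1+c_1C_1$ with $c_0,c_1\ge0$. Then (3) gives $\frac1t\ge\frac{2n}{n+1}$. $\square$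

For $n=1$ the bound is $t\le1$. For $n=2$ it is $t\le\frac34$, so for $\frac34<t\le1$ the sphere $S^5_t$ is $\delta$-homogeneous and is not normal under any group acting through $U(3)$. But the round sphere $S^5_1$ is normal under $SO(6)$. To show that a manifold is not normal we must know *all* its Killing fields.

**Definition.** A Riemannian manifold is *indecomposable* if it is not isometric to a direct metric product of two Riemannian manifolds of positive dimension.

The round $S^2$ is indecomposable, because a product of two one-dimensional manifolds is flat; $S^2\times S^2$ with a product metric is not.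

As background: every normal homogeneous Riemannian manifold is $\delta$-homogeneous, and every $\delta$-homogeneous one has non-negative sectional curvature and is a geodesic orbit space (its geodesics are orbits of one-parameter groups of isometries). Moreover the compact simply connected indecomposable $\delta$-homogeneous manifolds of positive Euler characteristic that are not normal homogeneous are exactly the spaces $Sp(l)/U(1)\cdot Sp(l-1)=\mathbb CP^{2l-1}$, $l\ge2$, with invariant metrics of positive sectional curvature whose pinching constant (minimal over maximal sectional curvature) lies in $(1/16,1/4)$. None of this is used in the proof below.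

The squashed spheres suggest that when normality is lost, reversing isometries may still be available. In V.N. Berestovskii, E.V. Nikitenko, Yu.G. Nikonorov, "The classification of $\delta$-homogeneous Riemannian manifolds with positive Euler characteristic", arXiv:0903.0457 (2009), the following problem is posed.

> Is every compact simply connected indecomposable $\delta$-homogeneous Riemannian manifold normal homogeneous or weakly symmetric (or both)?

The answer is no; there are counterexamples in every odd dimension $\ge11$.

## 3. Three root planes of $\mathfrak{su}(3)$ that cannot all be reversed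

We need a mechanism that forbids reversing some vector. It comes from $SU(3)$.

Let $T\subset SU(3)$ be the diagonal torus, $\mathfrak t$ its Lie algebra, $Q(X,Y)=-\mathrm{tr}(XY)$ on $\mathfrak{su}(3)$, and $\mathfrak m=\mathfrak t^\perp=\mathfrak m_1\oplus\mathfrak m_2\oplus\mathfrak m_3$, where $\mathfrak m_2,\mathfrak m_1,\mathfrak m_3$ are the root planes of the matrix entries $(12),(23),(13)$, in this order. Let $F=SU(3)/T$ with the $Q$-normal metric, and identify $T_{eT}F$ with $\mathfrak m$ by $X\mapsto X^*(eT)$. The $\mathrm{Ad}(T)$-invariant planes $\mathfrak m_r$ define $SU(3)$-invariant distributions on $F$, also written $\mathfrak m_r$. Let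
$$D=\{\psi\in\mathrm{Isom}(F):\ \psi\text{ preserves the distributions }\mathfrak m_1,\mathfrak m_2,\mathfrak m_3\},$$
a closed subgroup of the compact Lie group $\mathrm{Isom}(F)$ (Myers–Steenrod), hence a compact Lie group.

**Lemma 7.** $\mathrm{Lie}(D)=\mathfrak{su}(3)$, acting in the standard way.

*Proof.* $SU(3)$ acts by elements of $D$, and $\mathfrak{su}(3)\to\mathrm{Lie}(D)$ is injective, since its kernel is an ideal of a simple algebra that acts nontrivially. The isotropy group of $D$ at $eT$ embeds in $O(\mathfrak m_1)\times O(\mathfrak m_2)\times O(\mathfrak m_3)$, of dimension $3$. So $8\le\dim D\le6+3=9$. Suppose $\dim D=9$. The orthogonal complement of $\mathfrak{su}(3)$ in $\mathrm{Lie}(D)$ for an $\mathrm{Ad}(D)$-invariant inner product is a one-dimensional $\mathfrak{su}(3)$-module, hence trivial. So there is a nonzero Killing field $\zeta$ on $F$ commuting with $\mathfrak{su}(3)$, that is, an $SU(3)$-invariant one. Its value at $eT$ is a $T$-fixed vector of $\mathfrak m$, hence $0$; by invariance $\zeta=0$, a contradiction. $\square$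

Now let
$$y_2=E_{12}-E_{21}\in\mathfrak m_2,\qquad y_1=E_{23}-E_{32}\in\mathfrak m_1,\qquad y_3=E_{13}-E_{31}\in\mathfrak m_3 .$$
Multiplying out, $y_2y_1=E_{13}$ and $y_1y_2=E_{31}$, so $[y_2,y_1]=y_3$ and $Q([y_2,y_1],y_3)=2$. The trilinear form $Q([\cdot,\cdot],\cdot)$ changes sign if all three arguments do, and that is the obstruction.

**Lemma 8.** No $\psi\in D$ with $\psi(eT)=eT$ satisfies $d\psi(y_1+y_2+y_3)=-(y_1+y_2+y_3)$.

*Proof.* Suppose $\psi$ does. As $d\psi$ preserves each $\mathfrak m_r$, $d\psi(y_r)=-y_r$ for each $r$. Conjugation by $\psi$ preserves the Lie algebra $\mathrm{Lie}(D)=\mathfrak{su}(3)$ of Killing fields (Lemma 7), so there is an automorphism $\sigma$ of $\mathfrak{su}(3)$ with $\psi_*X^*=(\sigma X)^*$. Since $\psi$ fixes $eT$, $(\sigma X)^*(eT)=d\psi(X^*(eT))$. Hence $\sigma$ preserves $\mathfrak t=\{X:X^*(eT)=0\}$. It preserves $Q$, a multiple of the Killing form, and therefore $\mathfrak m=\mathfrak t^\perp$; and $\sigma|_{\mathfrak m}=d\psi$. So $\sigma y_r=-y_r$, and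
$$2=Q([y_2,y_1],y_3)=Q([\sigma y_2,\sigma y_1],\sigma y_3)=-Q([y_2,y_1],y_3)=-2,$$
a contradiction. $\square$

The hypothesis that $\psi$ keeps the three planes apart is essential for this vector. Let $P$ be the permutation matrix exchanging the first and third basis vectors. Then $gT\mapsto PgP^{-1}T$ is an isometry of $F$ fixing $eT$, with differential $Y\mapsto PYP^{-1}$, and it sends $y_2\mapsto-y_1$, $y_1\mapsto-y_2$, $y_3\mapsto-y_3$. It reverses $y_1+y_2+y_3$ by exchanging $\mathfrak m_1$ and $\mathfrak m_2$.

How do we combine this obstruction with the failure of normality for $S_t$? The flag manifold $F$ alone is normal. The first thing to try is the product $S_t\times F$ with $\frac{n+1}{2n}<t\le 1$. For $t\le1$ it is $\delta$-homogeneous: both factors are, and for isometries $f_1,f_2$ of the factors the squared displacement of $f_1\times f_2$ is the sum of the squared displacements, so it is maximal where both are. But the attempt stops at one hypothesis, indecomposability. The product is exactly what the problem excludes, and nothing ties the circle direction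 of $S_t$ to $F$.

So we look for a twisted version of the product in which (i) the circle direction of $S_t$ interacts, through curvature, with every direction of $F$, and (ii) the interaction has different strength on $\mathfrak m_1$, $\mathfrak m_2$, $\mathfrak m_3$, so that isometries cannot permute the three planes.

## 4. The quotient $M_t=(S_t\times SU(3))/T$ and the theorem

The product $S_t\times F$ is the quotient of $S_t\times SU(3)$ by $T$ acting on the second factor only. Let $T$ act on the sphere as well, through the character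
$$\chi:T\to U(1),\qquad\chi(\mathrm{diag}(t_1,t_2,t_3))=t_1^3t_2 .$$
Put
$$M=(S\times SU(3))/T,\qquad (z,g)\cdot\tau=(\chi(\tau)^{-1}z,\ g\tau).$$
The action is free, since $g\tau=g$ forces $\tau=e$. Give $SU(3)$ the bi-invariant metric of $Q$. Then $T$ acts isometrically on $S_t\times SU(3)$; let $g_t$ be the quotient metric on $M$ and $M_t=(M,g_t)$. Its dimension is $(2n+1)+8-2=2n+7$. The group $G=U(n+1)\times SU(3)$ acts transitively and isometrically on $M_t$ by $(A,h)[z,g]=[Az,hg]$.

**Theorem.** $M_t$ is compact, simply connected and indecomposable for all $n\ge1$, $t>0$, and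

1. $M_t$ is normal homogeneous (with respect to some Lie group) iff $t\le\frac{n+1}{2n}$;
2. $M_t$ is $\delta$-homogeneous iff $t\le1$;
3. $M_t$ is not weakly symmetric for any $t>0$.

**Consequence.** For $n\ge2$ and $\frac{n+1}{2n}<t\le1$, $M_t$ is a compact simply connected indecomposable $\delta$-homogeneous manifold that is neither normal homogeneous nor weakly symmetric. So the answer to the problem is negative, with counterexamples in every odd dimension $\ge11$. The smallest case is $n=2$, $\dim M=11$, $\frac34<t\le1$.

*Compactness and simple connectedness.* The map $[z,g]\mapsto gT$ makes $M$ an $S^{2n+1}$-bundle over $SU(3)/T$, which is simply connected since $SU(3)$ is and $T$ is connected. As $2n+1\ge3$, the fibre is simply connected too, and the exact homotopy sequence gives $\pi_1(M)=0$. Compactness is clear.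

*Why these exponents.* Write $d\chi(H)=i\lambda(H)$, and let $\Lambda\in\mathfrak t$ satisfy $Q(\Lambda,H)=\lambda(H)$ for $H\in\mathfrak t$. For $H=i\,\mathrm{diag}(a_1,a_2,a_3)$ we have $\lambda(H)=3a_1+a_2$, and projecting $(3,1,0)$ to trace zero gives
$$\Lambda=i\,\mathrm{diag}\big(\tfrac53,-\tfrac13,-\tfrac43\big),\qquad|\Lambda|^2=\tfrac{25+1+16}{9}=\tfrac{14}3 .$$
Since $[\Lambda,E_{jk}]=i(l_j-l_k)E_{jk}$ for $\Lambda=i\,\mathrm{diag}(l_1,l_2,l_3)$, $\mathrm{ad}\,\Lambda$ rotates the root plane of the entry $(jk)$ by $90^\circ$ and scales it by $|l_j-l_k|$. The differences for $(12),(23),(13)$ are $2,1,3$. So $\mathrm{ad}\,\Lambda$ acts on $\mathfrak m_r$ as $r$ times a rotation by $90^\circ$, which explains the labels. These numbers will be the strengths of the interaction. With exponents $(1,0,0)$ they would be $1,0,1$, one of them zero; with $(2,1,0)$ they would be $1,1,2$, two of them equal. With $(3,1,0)$ they are nonzero and distinct.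

## 5. $M_t$ as a circle bundle over $\mathbb CP^n\times F$

Let $\mathbb CP^n$ carry the Fubini–Study metric for which $S_1\to\mathbb CP^n$ is a Riemannian submersion, let $B=\mathbb CP^n\times F$ with the product metric $g_B$, and $p:M\to B$, $p[z,g]=([z],gT)$. A tangent vector of $S\times SU(3)$ at $(z,g)$ is written $(isz+w,\,g(\zeta+Y))$ with $w\perp_{\mathbb C}z$, $\zeta\in\mathfrak t$, $Y\in\mathfrak m$; its image in $TB$ is given by $(w,Y)$.

**Step 5.1: an invariant 1-form.** *This step finds the form that measures the circle direction and writes $g_t$ in terms of it.* On $S\times SU(3)$ let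
$$\tilde\eta(\dot z,gX)=\langle iz,\dot z\rangle+Q(\Lambda,X).$$
It is $G$-invariant. It is $T$-invariant because right translation by $\tau$ takes $gX$ to $g\tau\,\mathrm{Ad}(\tau^{-1})X$ and $\mathrm{Ad}(\tau)\Lambda=\Lambda$. The $T$-orbit directions are $(-i\lambda(H)z,\,gH)$, $H\in\mathfrak t$, and on them $\tilde\eta=-\lambda(H)+Q(\Lambda,H)=0$. So $\tilde\eta$ is the pullback of a $G$-invariant 1-form $\eta$ on $M$.

The vector $(isz+w,gX)$ is orthogonal to the $T$-orbit in $S_t\times SU(3)$ iff $-ts\lambda(H)+Q(X,H)=0$ for all $H\in\mathfrak t$, i.e. iff the $\mathfrak t$-part of $X$ is $ts\Lambda$. So the horizontal vectors at $(z,g)$ are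
$$\big(isz+w,\ g(ts\Lambda+Y)\big),\qquad Y\in\mathfrak m. \tag{4}$$
Their squared norm is $ts^2(1+t|\Lambda|^2)+|w|^2+|Y|^2$, and on them $\tilde\eta=s(1+t|\Lambda|^2)$. Hence
$$g_t=x\,\eta\otimes\eta+p^*g_B,\qquad\frac1x=\frac1t+|\Lambda|^2=\frac1t+\frac{14}3,\qquad 0<x<\tfrac3{14}. \tag{5}$$

**Step 5.2: the circle action.** *This step identifies the fibres of $p$ and shows that they are geodesics, so that O'Neill's formulas will be simple.* Let $Z$ be the Killing field of the action $e^{i\theta}[z,g]=[e^{i\theta}z,g]$; it comes from $i\mathbf 1\in\mathfrak u(n+1)$ and lifts to $(iz,0)$. The action is free: $[e^{i\theta}z,g]=[z,g]$ forces $\tau=e$ and then $e^{i\theta}=1$. Its orbits are the fibres of $p$: a point with the same image as $[z,g]$ has the form $[e^{i\alpha}z,g\tau]=[\chi(\tau)e^{i\alpha}z,g]$. Also $\eta(Z)=1$ and $dp(Z)=0$, so $|Z|^2=x$ by (5), and $\eta=g_t(Z,\cdot)/x$. Put $U=Z/\sqrt x$. By (5), $p$ is a Riemannian submersion with horizontal space $\ker\eta=U^\perp$. Its fibres are geodesics, since $\nabla_ZZ=-\frac12\mathrm{grad}|Z|^2=0$.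

**Step 5.3: the curvature form.** *This step computes $d\eta$, which carries the twist.* For $\theta=g^{-1}dg$ we have $d\theta(X,X')=-[X,X']$ on left-invariant fields, and $d\langle iz,dz\rangle(u,v)=\langle iu,v\rangle-\langle iv,u\rangle=2\langle iu,v\rangle$. Evaluate on $(isz+w,g(\zeta+Y))$ and $(is'z+w',g(\zeta'+Y'))$. First, $\langle -sz+iw,\,is'z+w'\rangle=\langle iw,w'\rangle$, since $\langle z,iz\rangle=0$ and $w,w'\perp_{\mathbb C}z$. Second, $-Q(\Lambda,[\zeta+Y,\zeta'+Y'])=-Q([\Lambda,Y],\zeta'+Y')=-Q([\Lambda,Y],Y')$, since $[\Lambda,\zeta]=0$ and $[\Lambda,Y]\in\mathfrak m$. So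
$$d\eta=p^*\Omega,\qquad\Omega((w,Y),(w',Y'))=2\langle iw,w'\rangle-Q([\Lambda,Y],Y'). \tag{6}$$
(The formula is unchanged if $(z,w)$ is replaced by $(e^{i\alpha}z,e^{i\alpha}w)$ and $(g,Y)$ by $(g\tau,\mathrm{Ad}(\tau^{-1})Y)$, so $\Omega$ is well defined on $B$.) Thus $\Omega(a,b)=g_B(Aa,b)$ with $A=2i$ on $T\mathbb CP^n$ and $A=-\mathrm{ad}\,\Lambda$ on $\mathfrak m$. In particular
$$|Aw|=2|w|,\qquad|AY|=r|Y|\ \ (Y\in\mathfrak m_r),$$
and $A$ is invertible and preserves $T\mathbb CP^n$ and each $\mathfrak m_r$.

**Step 5.4: the isotropy representation of $G$.** *This step splits $T_oM$ into inequivalent pieces, so that invariant tensors become diagonal.* Let $o=[e_0,e]$. Then $(A',h)$ fixes $o$ iff $h=\tau\in T$ and $A'e_0=\chi(\tau)^{-1}e_0$, so the isotropy group is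
$$K=\{(\mathrm{diag}(\chi(\tau)^{-1},A''),\tau):A''\in U(n),\ \tau\in T\},$$
which is connected. Write a vector $v\in T_oM$ by its components $(k,w,Y)$, $k=\eta(v)$, $(w,Y)=dp(v)\in\mathbb C^n\oplus\mathfrak m$, where $\mathbb C^n=e_0^{\perp_{\mathbb C}}$. So
$$T_oM=\mathbb RU\oplus\mathbb C^n\oplus\mathfrak m_1\oplus\mathfrak m_2\oplus\mathfrak m_3 .$$
The element of $K$ above takes a vector $(w,Y)$ at $(e_0,e)$ to $(A''w,\tau Y)$ at $(\chi(\tau)^{-1}e_0,\tau)$; moving back with $\tau^{-1}\in T$ gives $(\chi(\tau)A''w,\mathrm{Ad}(\tau)Y)$ at $(e_0,e)$. So $K$ acts by $U\mapsto U$, $w\mapsto\chi(\tau)A''w$, $Y\mapsto\mathrm{Ad}(\tau)Y$. The five real modules are irreducible. They are pairwise inequivalent, since $U(n)$ acts nontrivially only on $\mathbb C^n$, and the three roots of $T$ on the $\mathfrak m_r$ are nonzero and distinct up to sign. The fixed space of $K$ is $\mathbb RU$. Consequently *every $K$-invariant symmetric bilinear form on $T_oM$ is block diagonal and a multiple of the metric on each block*: the corresponding symmetric operator commutes with $K$, so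 its eigenspaces are $K$-invariant, hence sums of some of the five modules.

## 6. Ricci eigenvalues and indecomposability

**Step 6.1: curvature of $M_t$ from $B$ and $A$.** *This step expresses the curvatures we need through the twist.* For horizontal fields the O'Neill tensor is $\mathcal A_ab=\frac12[a,b]^v$. For basic horizontal fields $\eta([a,b])=-d\eta(a,b)=-\Omega(a,b)$, so $\mathcal A_ab=-\frac12\Omega(a,b)Z$. From $\langle\mathcal A_aU,b\rangle=-\langle U,\mathcal A_ab\rangle=\frac{\sqrt x}2\Omega(a,b)$ we get $\mathcal A_aU=\frac{\sqrt x}2Aa$. For geodesic fibres O'Neill's formulas read $\langle R(a,U)U,a\rangle=|\mathcal A_aU|^2$ and, for orthonormal $a,b$, $K(a,b)=K_B(a,b)-3|\mathcal A_ab|^2$. Hence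
$$\langle R(a,U)U,a\rangle=\tfrac x4|Aa|^2,\qquad K(a,b)=K_B(a,b)-\tfrac34x\,\Omega(a,b)^2. \tag{7}$$

**Step 6.2: curvature of $F$.** *This step computes $\mathrm{Ric}_F$ and one mixed curvature used later.* For orthonormal $Y,Y'\in\mathfrak m$ the formula for normal homogeneous spaces is $K_F(Y,Y')=\frac14|[Y,Y']_{\mathfrak m}|^2+|[Y,Y']_{\mathfrak t}|^2$. Let $y\in\mathfrak m_r$, $z\in\mathfrak m_{r'}$ be unit vectors, $r\ne r'$. Then $[y,z]\in\mathfrak m$ and $|[y,z]|^2=\frac12$. Indeed, $T$ is transitive on pairs of unit vectors of $\mathfrak m_r\times\mathfrak m_{r'}$, the two roots being linearly independent, so it suffices to check the vectors $y_r/\sqrt2$ (note $Q(y_r,y_r)=2$). We have $[y_2,y_1]=y_3$, $[y_2,y_3]=-E_{23}+E_{32}=-y_1$, $[y_1,y_3]=E_{12}-E_{21}=y_2$, each of squared norm $2$, and division by $4$ gives $\frac12$. So $K_F(y,z)=\frac18$. For orthonormal $y,y'\in\mathfrak m_r$, e.g. $(E_{jk}-E_{kj})/\sqrt2$ and $i(E_{jk}+E_{kj})/\sqrt2$, the bracket is $i(E_{jj}-E_{kk})\in\mathfrak t$, of squared norm $2$, so $K_F(y,y')=2$. Hence $\mathrm{Ric}_F=2+4\cdot\frac18=\frac52$.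 For $\mathbb CP^n$ with this metric, $\mathrm{Ric}=2n+2$.

**Step 6.3: Ricci eigenvalues of $M_t$.** *This step decides which of the five modules an isometry could mix.* By Step 5.4, $\mathrm{Ric}$ is diagonal. Summing (7) over an orthonormal basis, $\mathrm{Ric}(U,U)=\frac x4\big(4\cdot2n+2(1+4+9)\big)$. For a horizontal unit $a$ in one of the modules, $\mathrm{Ric}(a,a)=\mathrm{Ric}_B(a,a)-\frac34x|Aa|^2+\frac14x|Aa|^2$. So the eigenvalues are
$$U:\ (2n+7)x;\qquad\mathbb C^n:\ 2n+2-2x;\qquad\mathfrak m_r:\ \tfrac52-\tfrac{r^2}2x. \tag{8}$$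
Since $0<x<\frac3{14}$, $2n+2-2x>4-\frac37>\frac52$, so $\mathbb C^n$ differs from all $\mathfrak m_r$. Also $(2n+9)x<\frac{6n+27}{14}<2n+2$, so $\mathbb C^n$ differs from $U$. The values on $\mathfrak m_1,\mathfrak m_2,\mathfrak m_3$ are distinct. Thus the only possible coincidence is that $U$ shares its eigenvalue with exactly one $\mathfrak m_r$.

**Step 6.4: $M_t$ is indecomposable.** *This step uses that $A$ is invertible.* Suppose $M_t$ is a product of two manifolds of positive dimension, $T_oM=T_1\oplus T_2$, $U=u_1+u_2$ with $u_i\in T_i$. In a product $R(u_i,U)U=R(u_i,u_i)u_i=0$. By (7) the symmetric operator $R(\cdot,U)U$ is positive definite on $U^\perp$, so its kernel is $\mathbb RU$. Hence $u_1,u_2\in\mathbb RU$, and as $T_1\cap T_2=0$, one of them vanishes; say $U\in T_1$. Take $0\ne b\in T_2$. Then $b\in U^\perp$ and $R(b,U)U=0$, contradicting positive definiteness. $\square$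

## 7. All isometries of $M_t$

Let $I=\mathrm{Isom}(M_t)$, a compact Lie group, $I_o$ the isotropy group at $o$ and $I_o^0$ its identity component. An isometry is determined by its differential at a fixed point, so we regard $I_o$ as acting on $T_oM$.

**Lemma 9.** $I_o$ preserves each of $\mathbb RU,\mathbb C^n,\mathfrak m_1,\mathfrak m_2,\mathfrak m_3$, and the fixed space of $I_o^0$ is $\mathbb RU$.

*Proof.* *We separate the modules by Ricci curvature, and by sectional curvature if two Ricci eigenvalues coincide.* $I_o$ preserves the Ricci eigenspaces. If these are the five modules, the first claim is clear, and $I_o^0$, being connected and preserving the line $\mathbb RU$, fixes $U$.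

Otherwise the eigenspaces are $\mathbb C^n$, $E=\mathbb RU\oplus\mathfrak m_r$, $\mathfrak m_{r'}$, $\mathfrak m_{r''}$ with $\{r,r',r''\}=\{1,2,3\}$. Suppose $I_o^0$ does not fix $U$. Its image in $SO(E)\cong SO(3)$ is compact and connected and contains all rotations of $\mathfrak m_r$, which come from $T\subset K$. A closed connected subgroup of $SO(3)$ containing this circle is the circle or all of $SO(3)$, and the circle fixes $U$; so the image is $SO(E)$. Let $\Sigma$ be the connected subgroup of $I_o^0$ with Lie algebra $[\mathrm{Lie}\,I_o,\mathrm{Lie}\,I_o]$. It maps onto $SO(E)$, as $\mathfrak{so}(3)$ is its own commutator algebra. It acts trivially on $\mathfrak m_{r'}$ and $\mathfrak m_{r''}$, as $\mathfrak{so}(2)$ is abelian. So for a unit $z\in\mathfrak m_{r'}$ the curvature $K(e,z)$ is the same for all unit $e\in E$. By (7), $K(U,z)=\frac x4r'^2$. For unit $y\in\mathfrak m_r$ we have $\Omega(y,z)=\langle Ay,z\rangle=0$, so $K(y,z)=K_F(y,z)=\frac18$. Therefore $xr'^2=\frac12$, and in the same way $xr''^2=\frac12$, contradicting $r'\ne r''$. So $I_o^0$ fixes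 $U$.

In all cases, since $K$ is connected, its image lies in $I_o^0$, so the fixed space of $I_o^0$ is contained in that of $K$, which is $\mathbb RU$; hence it equals $\mathbb RU$. As $I_o$ normalizes $I_o^0$, it preserves $\mathbb RU$. In the second case it then also preserves $\mathfrak m_r=E\cap U^\perp$. $\square$

**Step 7.1: isometries descend to $B$.** *This step turns an isometry of $M_t$ into a pair of isometries of $\mathbb CP^n$ and $F$.* The five $K$-invariant subspaces define $G$-invariant distributions on $M$. If $\varphi\in I$ and $\varphi(ao)=a'o$ with $a,a'\in G$, then $a'^{-1}\varphi a\in I_o$; so by Lemma 9 these distributions are $I$-invariant. In particular $\varphi$ preserves the line field of $Z$. As $|Z|$ is constant and $M$ is connected, $\varphi_*Z=\pm Z$ with a constant sign, and $\varphi^*\eta=\pm\eta$ because $\eta=g_t(Z,\cdot)/x$. So $\varphi$ maps fibres of $p$ to fibres and induces an isometry $\bar\varphi$ of $B$. It preserves the distributions $T\mathbb CP^n$ and $\mathfrak m_1,\mathfrak m_2,\mathfrak m_3$ of $B$, since these are the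 $dp$-images of the distributions on $M$. Since $\bar\varphi$ preserves $T\mathbb CP^n$, the $F$-component of $\bar\varphi$ has zero derivative in the $\mathbb CP^n$-variable, so it does not depend on it; likewise with the roles exchanged. So $\bar\varphi=\varphi_1\times\varphi_2$ with $\varphi_1\in\mathrm{Isom}(\mathbb CP^n)$ and $\varphi_2\in D$.

**Lemma 10.** $\mathrm{Lie}(I)=\mathfrak u(n+1)\oplus\mathfrak{su}(3)=\mathrm{Lie}(G)$; hence $I^0$ is the image of $G$.

*Proof.* Step 7.1 gives a homomorphism $\mathrm{Lie}(I)\to\mathrm{Lie}(\mathrm{Isom}(\mathbb CP^n))\oplus\mathrm{Lie}(D)=\mathfrak{su}(n+1)\oplus\mathfrak{su}(3)$, by Lemma 7 and the standard fact on $\mathbb CP^n$. An element of the kernel is a Killing field tangent to the fibres, $X=fZ$. Its flow preserves $\eta$, since the sign $\pm$ is $+$ at time $0$ and continuous. So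
$$0=L_X\eta=d(\eta(X))+i_Xd\eta=df+f\,i_Zp^*\Omega=df,$$
and $f$ is constant. Thus the kernel is $\mathbb RZ$ and $\dim\mathrm{Lie}(I)\le1+((n+1)^2-1)+8=\dim\mathrm{Lie}(G)$. Conversely, $\mathrm{Lie}(G)\to\mathrm{Lie}(I)$ is injective: an element acting trivially on $M$ acts trivially on $\mathbb CP^n$ and on $F$, so it is a multiple of $i\mathbf 1$, which acts as the same multiple of $Z\ne0$. $\square$

*Remark (not used below).* For fixed $n$ the $M_t$ are pairwise non-isometric. By homogeneity and Lemma 9, an isometry $M_t\to M_{t'}$ carries the line field fixed by the identity components of the isotropy groups to the corresponding one. So it carries fibres of $p$, which have length $2\pi\sqrt x$, to fibres of length $2\pi\sqrt{x'}$; hence $x=x'$ and $t=t'$.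

## 8. A tangent vector of $M_t$ that no isometry reverses (part 3)

*We transfer Lemma 8 from $F$ to $M_t$.* Suppose $M_t$ is weakly symmetric. By Lemma 3 there is $\varphi\in I_o$ reversing the vector $v=y_1+y_2+y_3\in\mathfrak m_1\oplus\mathfrak m_2\oplus\mathfrak m_3\subset T_oM$. By Step 7.1, $\varphi$ induces $\varphi_2\in D$, which fixes $eT$, and, since $dp\circ d\varphi=d\bar\varphi\circ dp$, $d\varphi_2(y_1+y_2+y_3)=-(y_1+y_2+y_3)$. Lemma 8 forbids this. So $M_t$ is not weakly symmetric, for any $t>0$. $\square$

Here the weights $1,2,3$ do their work: an isometry like conjugation by $P$ in Section 3, which exchanges $\mathfrak m_1$ and $\mathfrak m_2$, cannot come from $M_t$, because Lemma 9 keeps the planes apart.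

## 9. Normal homogeneity exactly for $t\le\frac{n+1}{2n}$ (part 1)

**Step 9.1: "if".** *We compose two submersions.* Let $t\le\frac{n+1}{2n}$ and let $G_1$ be the group of Lemma 6 with its inner product. Put $G'=G_1\times SU(3)$ with the orthogonal sum of this inner product and $Q$; it is $\mathrm{Ad}(G')$-invariant. By Lemma 6, $(A,h)\mapsto(Ae_0,h)$ is a Riemannian submersion of $G'$, with its bi-invariant metric, onto $S_t\times SU(3)$. Composing with the Riemannian submersion $S_t\times SU(3)\to M_t$ gives $(A,h)\mapsto[Ae_0,h]=(A,h)o$, the orbit map of $o$. So $G'$ acts transitively and isometrically, the orbit map is a Riemannian submersion for the bi-invariant metric, and $M_t$ is normal homogeneous.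

**Step 9.2: "only if".** *We average, using that $\mathrm{Lie}(I)=\mathrm{Lie}(G)$.* Let $M_t$ be normal homogeneous under some Lie group $G'$. The Killing fields coming from $\mathfrak g'$ lie in $\mathrm{Lie}(I)=\mathrm{Lie}(G)$ by Lemma 10. So Lemma 5 applies with $G=U(n+1)\times SU(3)$ and gives a positive semidefinite $\mathrm{Ad}(G)$-invariant $\bar C$ evaluating to $g_t^{-1}$ everywhere. By means of an $\mathrm{Ad}(G)$-invariant inner product regard it as a symmetric operator commuting with $\mathrm{Ad}(G)$; its eigenspaces are submodules. The modules $\mathbb Ri\mathbf 1$, $\mathfrak{su}(n+1)$, $\mathfrak{su}(3)$ are irreducible and pairwise inequivalent (for $n=2$ too, since different factors of $G$ act), so $\bar C$ is scalar on each: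
$$\bar C=c_0\,i\mathbf 1\otimes i\mathbf 1+c_1C_1+c_2C_2,\qquad c_0,c_1,c_2\ge0,$$
where $C_2=\sum b\otimes b$ over a $Q$-orthonormal basis of $\mathfrak{su}(3)$ and $C_1$ is as in Section 2. Evaluate at $o$, where $iH\in\mathfrak u(n+1)$ lifts to $(iHe_0,0)$ and $Y_2\in\mathfrak{su}(3)$ to $(0,Y_2)$.

* On $\mathbb C^n$: as computed for (2), $C_1$ gives $\frac12$ of the inverse metric, and $i\mathbf 1$ and $\mathfrak{su}(3)$ have $\mathbb C^n$-component $0$. So $c_1=2$.
* On $\mathfrak m$: only $C_2$ contributes, through the $\mathfrak m$-parts of an orthonormal basis adapted to $\mathfrak t\oplus\mathfrak m$, and it gives the inverse metric. So $c_2=1$.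
* On the covector $\eta$: by (5), $g_t^{-1}(\eta,\eta)=\eta(U)^2=\frac1x$. For $iH\in\mathfrak{su}(n+1)$, $\eta(iH^*)=\langle He_0,e_0\rangle$ is the $(-\mathrm{tr})$-product of $iH$ with $i(E_{00}-\frac1{n+1}\mathbf 1)$, which has squared norm $\frac n{n+1}$; so $C_1$ contributes $\sum_b\eta(b^*)^2=\frac n{n+1}$. For $Y_2\in\mathfrak{su}(3)$, $\eta(Y_2^*)=Q(\Lambda,Y_2)$, so $C_2$ contributes $|\Lambda|^2=\frac{14}3$. Finally $\eta(Z)=1$.

Therefore
$$\frac1t+\frac{14}3=\frac1x=c_0+\frac{2n}{n+1}+\frac{14}3,\qquad\text{so}\qquad\frac1t=c_0+\frac{2n}{n+1}\ge\frac{2n}{n+1}, \tag{9}$$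
that is, $t\le\frac{n+1}{2n}$. $\square$

Compare (9) with (3): the twist adds $|\Lambda|^2$ to both sides and cancels. At $t=1$ the sphere $S_1$ had extra Killing fields from $SO(2n+2)$; on $M_1$ Lemma 10 shows that they are gone.

## 10. $\delta$-homogeneity for $t\le1$ (part 2, first half)

*We lift a tangent vector of $M_t$ to $S_t\times SU(3)$, extend it there by Lemma 1, and project.* Let $t\le1$ and $v\in T_oM$. By (4) its horizontal lift at $(e_0,e)$ is $\tilde v=(v_1,Y_2)$ with $v_1=ise_0+w$ and $Y_2=ts\Lambda+Y$. Let $H$ be the Hermitian matrix of Lemma 1 for $v_1$. The element $(iH,Y_2)\in\mathrm{Lie}(G)$ generates on $S_t\times SU(3)$ the field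
$$\tilde X(z,g)=(iHz,\,Y_2g),$$
which commutes with the $T$-action and projects to the Killing field $X$ of $(iH,Y_2)$ on $M_t$. We have $\tilde X(e_0,e)=\tilde v$, so $X(o)=v$. Since projection along the $T$-orbits does not increase length and $|Y_2g|=|Y_2|$ by bi-invariance,
$$|X([z,g])|^2\le|\tilde X(z,g)|^2=|iHz|_t^2+|Y_2|^2\le|v_1|^2+|Y_2|^2=|\tilde v|^2=|v|^2 .$$
So for every $v\in T_oM$ there is a Killing field $X$ with $X(o)=v$ and $|X|\le|v|$ on $M_t$; by homogeneity the same holds at every point. Lemma 2 shows that $M_t$ is $\delta$-homogeneous. $\square$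

At this point the problem is settled: for $n\ge2$ and $\frac{n+1}{2n}<t\le1$, $M_t$ is a counterexample. What remains is the converse in part 2, that the bound $t\le1$ is sharp.

## 11. No $\delta$-homogeneity for $t>1$ (part 2, second half)

**Step 11.1: the length function on $M_t$.** *This step finds the quadratic form whose sign decides everything.* Let $X$ be the Killing field of $(iH,Y_2)\in\mathrm{Lie}(G)$. At $[z,g]$ it lifts to $(iHz,\,g\,\mathrm{Ad}(g^{-1})Y_2)$. Put $\mu=\langle Hz,z\rangle$ and $\tau'=(\mathrm{Ad}(g^{-1})Y_2)_{\mathfrak t}$. Then $\eta(X)=\mu+Q(\Lambda,\tau')$, and the $T\mathbb CP^n$- and $TF$-parts of $dp(X)$ have squared norms $\langle H^2z,z\rangle-\mu^2$ and $|Y_2|^2-|\tau'|^2$. By (5), $|X|^2=N(z,g)$ with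
$$N=\langle H^2z,z\rangle+|Y_2|^2-q(\mu,\tau'),\qquad q(\mu,\tau)=\mu^2+|\tau|^2-x\,(\mu+Q(\Lambda,\tau))^2. \tag{10}$$
By Cauchy–Schwarz $(\mu+Q(\Lambda,\tau))^2\le(1+|\Lambda|^2)(\mu^2+|\tau|^2)$, with equality at $(1,\Lambda)$. So the quadratic form $q$ on $\mathbb R\oplus\mathfrak t$ is $\ge0$ iff $x(1+|\Lambda|^2)\le1$, i.e. iff $\frac1t+|\Lambda|^2\ge1+|\Lambda|^2$, i.e. iff $t\le1$.

**Step 11.2: from isometries to Killing fields.** *This step shows that $\delta$-homogeneity forces an optimal Killing field in every direction.* Suppose $M_t$ is $\delta$-homogeneous and $0\ne v\in T_oM$. We claim that there is $X\in\mathrm{Lie}(I)$ with $X(o)=v$ such that $|X|$ is maximal at $o$.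

Let $f_j$ be an isometry with $f_j(o)=\exp_o(v/j)$ that has maximal displacement at $o$. For large $j$ this displacement is $|v|/j$. So $f_j\to\mathrm{id}$ uniformly, i.e. in $I$, and $f_j\ne\mathrm{id}$. Hence for large $j$ we can write $f_j=\exp(\varepsilon_jW_j)$ with $\|W_j\|=1$ for some fixed norm on $\mathrm{Lie}(I)$ and $0<\varepsilon_j\to0$. Pass to a subsequence with $W_j\to W\ne0$. For fixed $z\in M$ the map $(\varepsilon,V)\mapsto\exp_z^{-1}(\exp(\varepsilon V)z)$ is smooth for small $\varepsilon$ and $V$ in a bounded set, vanishes at $\varepsilon=0$, and has $\varepsilon$-derivative $V(z)$ there. So $\exp_z^{-1}(f_j(z))/\varepsilon_j\to W(z)$, and $\mathrm{dist}(z,f_j(z))/\varepsilon_j\to|W(z)|$. As $f_j$ moves $z$ no farther than $o$, $|W(z)|\le|W(o)|$ for all $z$. Since $W\ne0$ as a Killing field, $|W(o)|>0$. For $z=o$ we obtain $v/(j\varepsilon_j)\to W(o)\ne0$, so $W(o)$ is a positive multiple of $v$. Rescale $W$ to get $X$.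

**Step 11.3: a test direction.** *We pick $v$ so generic that near $o$ the pair $(\mu,\tau')$ can be varied freely.* Suppose $M_t$ is $\delta$-homogeneous. Let $v$ have components $(k,w,Y)$ with $w\ne0$ and with nonzero components of $Y$ in $\mathfrak m_1$ and $\mathfrak m_2$. For $\zeta\in\mathfrak m_r$ only the $\mathfrak m_r$-component of $Y$ contributes to $[Y,\zeta]_{\mathfrak t}$, because brackets between different root planes lie in $\mathfrak m$; and a nonzero vector of the root plane $(jk)$ has brackets with that plane filling $\mathbb R\,i(E_{jj}-E_{kk})$. Therefore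
$$[Y,\mathfrak m]_{\mathfrak t}\supset\mathrm{span}\{i(E_{11}-E_{22}),\,i(E_{22}-E_{33})\}=\mathfrak t. \tag{11}$$
By Step 11.2 and Lemma 10 there is $X=(iH,Y_2)$ with $X(o)=v$ and $N$ maximal at $(e_0,e)$. Then $Y_2=\tau+Y$ with $\tau\in\mathfrak t$, and $e_0$ is not an eigenvector of $H$, as the $\mathbb C^n$-part of $iHe_0$ is $w\ne0$.

**Step 11.4: only the extreme eigenvalues of $H$ matter.** *This step recovers, from maximality, the quadratic relation that we built in by hand in Lemma 1.* Let $h_-<h_+$ be the extreme eigenvalues of $H$, with eigenspaces $E_\pm$, and $h_0=\langle He_0,e_0\rangle$, which lies in the open interval $(h_-,h_+)$ since $e_0$ is not an eigenvector. The operator $(H-h_-)(h_+-H)$ is $\ge0$ with kernel $E_+\oplus E_-$, so for unit $z$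
$$\langle H^2z,z\rangle\le(h_++h_-)\langle Hz,z\rangle-h_+h_-, \tag{12}$$
with equality iff $z\in E_+\oplus E_-$. Suppose $e_0\notin E_+\oplus E_-$. Choose a unit $z'\in E_+\oplus E_-$ with $\langle Hz',z'\rangle=h_0$. Then $\mu$ and $\tau'$ agree at $(z',e)$ and $(e_0,e)$, and by (12) and (10) $N(z',e)>N(e_0,e)$, a contradiction. So $e_0=\cos\omega\,a+\sin\omega\,b$ with unit $a\in E_+$, $b\in E_-$, and $0<\omega<\frac\pi2$ because $e_0$ is not an eigenvector.

**Step 11.5: a local maximum forces $q\ge0$.** *This step closes the argument.* Consider $z(\theta)=\cos(\omega+\theta)a+\sin(\omega+\theta)b$ and $g(\zeta)=\exp\zeta$, $\zeta\in\mathfrak m$. As $z(\theta)\in E_+\oplus E_-$, equality holds in (12), so at $(z(\theta),g(\zeta))$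
$$N=\mathrm{const}+(h_++h_-)\mu-q(\mu,\tau').$$
The map $(\theta,\zeta)\mapsto(\mu,\tau')\in\mathbb R\oplus\mathfrak t$ is a submersion at $0$. Indeed $\mu=h_+\cos^2(\omega+\theta)+h_-\sin^2(\omega+\theta)$ depends only on $\theta$, with $\mu'(0)=-(h_+-h_-)\sin2\omega\ne0$; and $\tau'=(\mathrm{Ad}(\exp(-\zeta))Y_2)_{\mathfrak t}$ depends only on $\zeta$, with differential at $0$
$$\zeta\mapsto-[\zeta,Y_2]_{\mathfrak t}=-[\zeta,Y]_{\mathfrak t}$$
(because $[\zeta,\tau]\in\mathfrak m$), which is onto $\mathfrak t$ by (11). Hence the image of every neighborhood of $0$ contains a neighborhood of the value at $0$. Since $N$ is maximal at $(e_0,e)$, the quadratic polynomial $(h_++h_-)\mu-q(\mu,\tau')$ on $\mathbb R\oplus\mathfrak t$ has a local maximum at that value. Its second-order part is $-q$, so $q\ge0$, and Step 11.1 gives $t\le1$.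

Thus $M_t$ is not $\delta$-homogeneous for $t>1$, and the proof of the Theorem is complete. $\square$
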